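\title{Counting returns under exponential mixing: a counterexample and a $\log^*$ bound}

\begin{abstract}
Let $T$ preserve a $\tau$-Ahlfors regular probability measure $\mu$ on $X\subseteq\mathbb R^d$, and suppose that $\mu$ is exponentially mixing with respect to balls. Given radii $\psi(n)\to0$ with $\sum\psi(n)^\tau=\infty$, we ask whether the number $R(N,x)$ of times $n\le N$ with $T^nx\in B(x,\psi(n))$ equals $\Psi(N,x)=\sum_{n\le N}\mu(B(x,\psi(n)))$ up to an error $O(\Psi^{1/2}\log^{3/2+\varepsilon}\Psi)$ for almost every $x$. The answer is no in every dimension: we construct a continuous map of a self-similar Cantor set, with mixing rate $2^{1-n}$, and a positive non-increasing $\psi$ for which $R/\Psi$ has lower limit $0$ and upper limit $\infty$ almost everywhere. In the other direction, under exponential mixing for intersections of two balls, which is automatic when $d=1$, the formula holds with the extra factor $1+\log^*N$ in the error, and without that factor if $\sum_{n\le N}\psi(n)^\tau$ grows by a fixed ratio between $N$ and $e^N$.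
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The question}

Let $X\subseteq\mathbb R^d$, let $\mathcal B$ be the Borel $\sigma$-algebra of $X$, let $\mu$ be a probability measure on $\mathcal B$, and let $T:X\to X$ be measurable and \emph{measure-preserving}: $\mu(T^{-1}E)=\mu(E)$ for all $E\in\mathcal B$. Balls are open, $B(x,r)=\{y:|y-x|<r\}$, empty if $r=0$, and we write $\mu(B(x,r))$ for $\mu(B(x,r)\cap X)$. Given a function $\psi\ge0$, we count how often the orbit of $x$ is within distance $\psi(n)$ of $x$ at time $n$, and compare the count with a sum of measures: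
\[
R(N,x)=\sum_{n=1}^N\mathbf 1_{B(x,\psi(n))}(T^nx),\qquad \Psi(N,x)=\sum_{n=1}^N\mu\big(B(x,\psi(n))\big).
\]
If the points $T^nx$ were drawn from $\mu$ independently of $x$ and of each other, then for fixed $x$ the count $R(N,x)$ would have mean $\Psi(N,x)$ and variance at most $\Psi(N,x)$. Two hypotheses are meant to make this picture approximately true.

The first concerns $T$. For a collection $\mathcal C$ of measurable subsets of $X$ and $n\ge1$ let
\[
\phi(n)=\sup\Big\{\Big|\frac{\mu(E\cap T^{-n}F)}{\mu(F)}-\mu(E)\Big|:\ E\in\mathcal C,\ F\in\mathcal B,\ \mu(F)>0\Big\}.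
\]
Since $\mu(T^{-n}F)=\mu(F)$, the quotient is the conditional probability that $x\in E$ given that $T^nx\in F$. Thus $\phi(n)$ is the largest amount by which information about $T^nx$ can change the probability that $x$ lies in a set from $\mathcal C$. The measure $\mu$ is \emph{exponentially mixing with respect to $(T,\mathcal C)$} if $\phi(n)=O(\gamma^n)$ for some $\gamma\in(0,1)$; as $\phi\le1$, we then have $\phi(n)\le C\gamma^n$ for all $n\ge1$.

The second concerns $\mu$. It is \emph{$\tau$-Ahlfors regular} if there is $c\ge1$ with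
\[
c^{-1}r^\tau\le\mu(B(x,r))\le c\,r^\tau\qquad(x\in X,\ 0<r\le\operatorname{diam}X).
\]
Balls of equal radius then have comparable measure, wherever in $X$ they are centered.

We call the following assumptions the \emph{standard setting}: the system $(X,\mathcal B,\mu,T)$ is measure-preserving; $\mu$ is $\tau$-Ahlfors regular with $\tau=\dim_{\mathrm H}X$; $\mathcal C$ is a collection of balls of $\mathbb R^d$ intersected with $X$, containing all sets $B(y,r)\cap X$ with $y\in X$ and $r>0$; $\mu$ is exponentially mixing with respect to $(T,\mathcal C)$; and $\psi:\mathbb R\to[0,\infty)$ satisfies $\psi(t)\to0$ as $t\to\infty$ and $\sum_n\psi(n)^\tau=\infty$. By Ahlfors regularity $\Psi(N,x)\to\infty$ for every $x$. The question, which we take from Huang, Li and Velani \cite{HLV}, is whether in the standard setting, for every $\varepsilon>0$,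
\begin{equation}\label{eq:claim}
R(N,x)=\Psi(N,x)+O\Big(\Psi(N,x)^{1/2}\log^{3/2+\varepsilon}\Psi(N,x)\Big)\qquad(N\to\infty)
\end{equation}
for $\mu$-almost every $x$. The implied constant, and the $N_0$ from which the bound holds, may depend on $x$ and $\varepsilon$.

One would guess yes, because the same statement with a fixed center is true. Fix $z\in X$, put $B_n=B(z,\psi(n))\cap X$, and count the $n\le N$ with $T^nx\in B_n$. For $m<n$, invariance and the definition of $\phi$ give
\begin{equation}\label{eq:fixed}
\big|\mu(T^{-m}B_m\cap T^{-n}B_n)-\mu(B_m)\mu(B_n)\big|=\big|\mu(B_m\cap T^{-(n-m)}B_n)-\mu(B_m)\mu(B_n)\big|\le\phi(n-m)\,\mu(B_n).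
\end{equation}
So the count over any interval of times has variance at most $1+2\sum_k\phi(k)$ times its mean, and a dyadic argument (Lemma~\ref{lem:dyadic} and Remark~\ref{rem:fixed}) turns this into \eqref{eq:claim} with the center $x$ replaced by $z$.

\subsection{Results}

For the moving center the answer is no, and even the asymptotic $R\sim\Psi$ can fail almost everywhere.

\begin{theorem}\label{thm:counter}
Let $d\ge1$, let
\[
X=\Big\{\sum_{\ell\ge1}3\beta_\ell4^{-\ell}:\ \beta_\ell\in\{0,1\}\Big\}\subset\mathbb R=\mathbb R\times\{0\}^{d-1}\subseteq\mathbb R^d,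
\]
and let $\mu$ be the law of $\sum3\beta_\ell4^{-\ell}$ for independent fair bits $\beta_\ell$; this $\mu$ is $\tau$-Ahlfors regular with $\tau=\frac12=\dim_{\mathrm H}X$. Let $\mathcal C$ consist of all balls of $\mathbb R^d$ intersected with $X$. There are a continuous $\mu$-preserving map $T:X\to X$ with $\phi(n)\le2^{1-n}$ for all $n\ge1$, and a positive non-increasing function $\psi$ with $\psi\to0$ and $\sum\psi(n)^\tau=\infty$, such that $\Psi(N,x)=\Psi(N)$ does not depend on $x$ and, for $\mu$-almost every $x$,
\[
\liminf_{N\to\infty}\frac{R(N,x)}{\Psi(N)}=0,\qquad\limsup_{N\to\infty}\frac{R(N,x)}{\Psi(N)}=\infty .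
\]
\end{theorem}

Since $\Psi^{1/2}\log^{3/2+\varepsilon}\Psi=o(\Psi)$, formula \eqref{eq:claim} fails in this example for almost every $x$ and every $\varepsilon>0$.

The formula is nevertheless not far from true. Logarithms are natural unless a base is shown, and $\log^*t$ is the number of times $\log$ must be applied to $t$ to reach a value at most $1$. The function $\log^*$ is non-decreasing, and $\log^*(e^t)=1+\log^*t$ for $t>0$. Consider the following hypothesis.
\begin{itemize}
\item[(H)] There are $C_0$ and $\gamma\in(0,1)$ such that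
\[
\big|\mu(E\cap E'\cap T^{-n}F)-\mu(E\cap E')\mu(F)\big|\le C_0\gamma^n\mu(F)
\]
for all $n\ge1$, all $F\in\mathcal B$ and all balls $E,E'$ centered in $X$.
\end{itemize}

\begin{theorem}\label{thm:upper}
Assume the standard setting with $\tau>0$. If $d=1$, then {\rm(H)} holds. In any dimension, if {\rm(H)} holds, then for every $\varepsilon>0$ and $\mu$-almost every $x$, with $\Psi=\Psi(N,x)$:
\begin{itemize}
\item[(a)] $R(N,x)=\Psi+O\big((1+\log^*N)\,\Psi^{1/2}\log^{3/2+\varepsilon}\Psi\big)$;
\item[(b)] if $\Phi_0(t)=\sum_{n\le t}\psi(n)^\tau$ satisfies $\Phi_0(e^N)\ge(1+\eta)\Phi_0(N)$ for some $\eta>0$ and all large $N$, then $R(N,x)=\Psi+O\big(\Psi^{1/2}\log^{3/2+\varepsilon}\Psi\big)$.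
\end{itemize}
\end{theorem}

The growth condition in (b) is mild. If $\psi(n)^\tau=1/n$, then $\Phi_0(N)\sim\log N$ and $\Phi_0(e^N)\sim N$; more generally, if $\Phi_0(N)$ is asymptotic to a $k$-fold iterated logarithm of $N$, then $\Phi_0(e^N)/\Phi_0(N)\to\infty$. Theorem~\ref{thm:counter} with $d=1$ shows that the factor $1+\log^*N$ in (a), and the growth condition in (b), cannot simply be dropped. Conversely, (a) with $\varepsilon=\frac12$ shows that under (H) the ratio $R/\Psi$ can stay away from $1$ only along times $N$ at which $\log^*N$ is at least of order $\Psi^{1/2}/\log^2\Psi$. A counterexample satisfying (H) must therefore spread the mass of $\Psi$ over times that grow like a tower of exponentials.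

\subsection{The term that decides the matter}

Both theorems come from one asymmetry in the definition of $\phi$. The error $\phi(n)\mu(F)$ is proportional to the measure of $F$ but not to that of $E$, so the hypothesis carries little information about balls $E$ of measure much smaller than $\gamma^n$: the position of $x$ at so fine a scale may depend on $T^nx$. In \eqref{eq:fixed} this does no harm, since the smaller ball can be put in the role of $F$. For returns, consider times $m<n$ and the events $E_m,E_n$, where $E_n=\{x:|T^nx-x|<\psi(n)\}$. Three points are involved, $x$, $T^mx$ and $T^nx$, and to decouple $x$ from $T^mx$ one must treat $B(T^mx,\psi(m))\cap B(T^nx,\psi(n))$ as the set $E$. This explains the two balls in (H), and it produces the covariance bound $C\big(\gamma^m+\gamma^{n-m}\psi(n)^\tau\big)$ of Lemma~\ref{lem:cov}. The new term $\gamma^m$ is negligible against $\psi(n)^\tau$ as long as $n$ is at most exponential in $m$ and $\psi(n)^\tau\ge n^{-2}$. The proof of Theorem~\ref{thm:upper} (Section~\ref{sec:upper}) cuts time into groups within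 which this is the case; about $2\log^*N$ groups cover $[1,N]$, and each costs one error term. The proof of Theorem~\ref{thm:counter} (Sections~\ref{sec:cantor}--\ref{sec:count}) makes the errors of very many such groups point in the same direction, by letting one hidden coin decide the returns in all of them.

\section{The Cantor set and a criterion for mixing}\label{sec:cantor}

In Sections~\ref{sec:cantor}--\ref{sec:count}, $X$ and $\mu$ are those of Theorem~\ref{thm:counter}. Let $\chi(\beta)=\sum_\ell3\beta_\ell4^{-\ell}$ for $\beta\in\{0,1\}^{\mathbb N}$. We call $\beta_\ell$ the digit at \emph{level} $\ell$, and a \emph{level-$L$ cylinder} is the set of points $\chi(\beta)$ with prescribed $\beta_1,\dots,\beta_L$.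

\begin{lemma}\label{lem:geometry}
The map $\chi:\{0,1\}^{\mathbb N}\to X$ is a homeomorphism. For $x\in X$ and $L\ge1$, the set $B(x,\frac32 4^{-L})\cap X$ is the level-$L$ cylinder containing $x$, and has measure $2^{-L}$. The measure $\mu$ is $\frac12$-Ahlfors regular, and $\dim_{\mathrm H}X=\frac12$.
\end{lemma}

\begin{proof}
If $\beta,\beta'$ agree up to level $L$, then $|\chi(\beta)-\chi(\beta')|\le\sum_{\ell>L}3\cdot4^{-\ell}=4^{-L}$. If they first differ at level $k\le L$, then $|\chi(\beta)-\chi(\beta')|\ge3\cdot4^{-k}-4^{-k}\ge2\cdot4^{-L}$. So $\chi$ is a homeomorphism, and since $1<\frac32<2$ the second claim follows. We have $\operatorname{diam}X=1$. Let $0<r\le1$ and choose $L\ge1$ with $4^{-L}<r\le4^{1-L}$. By the two estimates, $B(x,r)\cap X$ contains the level-$L$ cylinder of $x$ and is contained in its level-$(L-1)$ cylinder, so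
\[
\tfrac12r^{1/2}\le2^{-L}\le\mu(B(x,r))\le2^{1-L}\le2r^{1/2}.
\]
The mass distribution principle (a set of positive measure for a measure with $\mu(B(x,r))\le cr^s$ for all small $r$ has Hausdorff dimension at least $s$) gives $\dim_{\mathrm H}X\ge\frac12$. The $2^L$ cylinders of level $L$ have diameter $4^{-L}$, and $2^L(4^{-L})^{1/2}=1$, so $\dim_{\mathrm H}X\le\frac12$.
\end{proof}

On this set, exponential mixing follows from an exact independence property that involves only the first $n$ digits.

\begin{lemma}\label{lem:criterion}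
Let $T:X\to X$ be measure-preserving, let $n\ge1$, and suppose $\mu(Z\cap T^{-n}F)=\mu(Z)\mu(F)$ for every level-$n$ cylinder $Z$ and every $F\in\mathcal B$. Then for every convex set $J\subseteq\mathbb R^d$, with $E=J\cap X$,
\[
\big|\mu(E\cap T^{-n}F)-\mu(E)\mu(F)\big|\le2^{1-n}\mu(F)\qquad(F\in\mathcal B).
\]
\end{lemma}

\begin{proof}
The set $J$ meets the line containing $X$ in an interval $J'$. The convex hull of a level-$n$ cylinder is an interval of length $4^{-n}$ whose left endpoint lies in the cylinder; left endpoints of different cylinders are at distance at least $2\cdot4^{-n}$, so the hulls are disjoint. If a cylinder meets both $E$ and $X\setminus E$, its hull contains a point in $J'$ and a point outside $J'$, hence an endpoint of $J'$. So at most two cylinders do this. Let $E^-$ be the union of the level-$n$ cylinders contained in $E$, and $E^+$ the union of those meeting $E$. Then $E^-\subseteq E\subseteq E^+$, $\mu(E^+)-\mu(E^-)\le2\cdot2^{-n}$, and $\mu(E^\pm\cap T^{-n}F)=\mu(E^\pm)\mu(F)$. Both $\mu(E\cap T^{-n}F)$ and $\mu(E)\mu(F)$ lie between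 $\mu(E^-)\mu(F)$ and $\mu(E^+)\mu(F)$.
\end{proof}

If the hypothesis holds for all $n$, then $\phi(n)\le2^{1-n}$ for the collection of all balls; and since the intersection of two balls is convex, (H) holds as well, with $C_0=2$ and $\gamma=\frac12$, in every dimension.

The simplest map that satisfies the hypothesis is the digit shift $x\mapsto4x-3\beta_1$. There a return at time $n$ to $B(x,\frac324^{-L})$ means $\beta_{n+i}=\beta_i$ for $1\le i\le L$; each equation prescribes a new digit in terms of earlier ones, so the probability is exactly $2^{-L}$. For the shift, the digits of $x$ beyond level $n$ are copies of the digits of $T^nx$. Lemma~\ref{lem:criterion} allows them to depend on $T^nx$ in any other way, and this is the freedom we use.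

\section{One coin, two stages}\label{sec:toy}

The mechanism is visible with five bits. Let $\oplus$ denote addition modulo $2$. Think of times $n<n'$ and levels $\ell<\ell'$. A \emph{match} $A$ is the event that $x$ and $T^nx$ agree up to level $\ell$, and a \emph{return} $E$ is the event that they agree up to level $\ell+1$; likewise $A',E'$ for $n'$ and $\ell'$. Suppose that $T^nx$ shows the bit $u_n$ at level $\ell+1$ and that $T^{n'}x$ shows the bit $u'_{n'}$ at level $\ell'+1$. We must decide which digits $s,s'$ the point $x$ shows at these two levels.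

Let $\theta,u_0,u_n,u'_0,u'_{n'}$ be independent fair bits and let $\zeta$, standing for all other data, be independent of them. Let $A$ be determined by $\zeta$, and let $A'$ be determined by $(\zeta,s)$; the digit $s$ enters because level $\ell+1$ is among the levels compared in $A'$. Put
\[
s=\begin{cases}\theta\oplus u_n&\text{on }A,\\ u_0&\text{off }A,\end{cases}\qquad s'=\begin{cases}\theta\oplus u'_{n'}&\text{on }A',\\ u'_0&\text{off }A'.\end{cases}
\]
Then $E=A\cap\{s=u_n\}=A\cap\{\theta=0\}$ and $E'=A'\cap\{\theta=0\}$: the same coin $\theta$ turns both matches into returns, or neither. Flipping a fixed set of fair bits preserves the joint law, and this gives four facts.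
\begin{itemize}
\item[(i)] \emph{$s$ is fair given $(\zeta,u_n,u'_{n'})$.} Flip $\theta$ and $u_0$: the conditioning data are fixed and $s$ flips, on $A$ and off $A$.
\item[(ii)] \emph{$(s,s')$ is uniform given $(\zeta,u'_{n'})$.} Flip $\theta$, $u_n$ and $u'_0$. On $A$ both summands of $s$ flip and off $A$ the bit $u_0$ is untouched, so $s$ is fixed; hence $A'$ is fixed; and $s'$ flips, on $A'$ and off $A'$. So $s'$ is fair given $(\zeta,s,u'_{n'})$, and (i) does the rest.
\item[(iii)] \emph{On $A\cap A'$ the pair $(s,s')$ is tied to $(u_n,u'_{n'})$}, because there $s\oplus s'=u_n\oplus u'_{n'}$.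
\item[(iv)] \emph{The returns are correlated.} Flipping $\theta$ and $u_n$ fixes $(\zeta,s)$, so $\theta$ is independent of $(\zeta,s)$. Hence $P(E)=\frac12P(A)$, $P(E')=\frac12P(A')$ and $P(E\cap E')=\frac12P(A\cap A')$. Each return has the probability it should have; but if $A$ and $A'$ are independent, then $P(E\cap E')=2P(E)P(E')$.
\end{itemize}
Now apply the criterion of Lemma~\ref{lem:criterion} at a time $m$, where $T^mx$ reveals the bits whose subscript is at least $m$. If $m>n$, the bit $u_n$ is not revealed and (ii) suffices. If $m\le n$, both $u_n$ and $u'_{n'}$ are revealed; (i) covers $s$, but by (iii) the digit $s'$ must not be among the first $m$ digits. So we need $\ell'\ge n$. A match up to level $\ell'$ then has probability at most $2^{-n}$, and $n'$ must range over a window of about $2^{n}$ times for such a match to contribute. This is the tower of exponentials predicted by Theorem~\ref{thm:upper}(a).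

If many stages share a coin of $h$ bits, then over these stages $R$ is either about $0$ or about the number of matches, which is $2^h$ times the contribution to $\Psi$. Three things are missing before this is a dynamical system.
\begin{itemize}
\item The time of a match is random. At each stage we watch a window of times and use the first match.
\item The rule for $x$ applies to $T^nx$ as well, which shows $u_n$ only if it has no match of its own at this stage. We make matches rare at each stage, with expectation $\kappa$, so that double matches have expectation $O(\kappa^2)$, and use many stages to compensate.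
\item The point $T^nx$ is a function of $x$, so the digits of $x$ must encode all the bits, including $\theta$ and the bits of the future. We store these at sparse deep levels. On $A$ the three digits $s,\theta,u_n$ would be dependent and $u_0$ would be lost; storing $u_0$ in place of $u_n$ repairs both defects.
\end{itemize}

\section{The map $T$}\label{sec:map}

\subsection{Parameters}

For \emph{blocks} $b=1,2,\dots$ put
\[
h_b=\lfloor\log_2(b+1)\rfloor,\qquad\kappa_b=8^{-b},\qquad L_b=2^{b^2},\qquad K_b=L_b/\kappa_b .
\]
The coin of block $b$ has $h_b\ge1$ bits; $h_b\to\infty$, but $2^{-h_b}\ge\frac1{b+1}$ is not summable, so the coin will vanish for infinitely many $b$. The number $\kappa_b$ is the expected number of matches per stage, $K_b$ the number of stages, and $L_b$ the expected number of matches in the block; it grows so fast that each block outweighs all earlier ones. \emph{Stages} $j=1,2,\dots$ are grouped consecutively, block $b$ consisting of a set $\mathcal J_b$ of $K_b$ stages. Let $b(j)$ be the block of stage $j$, and put $h(j)=h_{b(j)}$, $\kappa(j)=\kappa_{b(j)}$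 and $\nu_j=(j-1)+\sum_{i<j}h(i)$.

Each stage has a level $\ell_j$ and a window of times $I_j=\{a_j,\dots,e_j\}$. Let $a_1=1$ and $e_0=0$. Given $a_j$, choose an integer $\ell_j$ so large that
\begin{align}
&\ell_j>a_j,\qquad\text{and}\qquad\ell_j>\ell_{j-1}+h(j-1)\ \text{ if }j\ge2,\label{eq:P1}\\
&a_j\,4^{\nu_j}\,2^{-\ell_j}\le2^{-j-1}\kappa(j).\label{eq:P2}
\end{align}
The number $\kappa(j)2^{\ell_j}$ is a power of $2$ that exceeds $1$ by \eqref{eq:P2}, hence an integer. Put
\[
q_j=2^{-\ell_j},\qquad e_j=a_j+\kappa(j)2^{\ell_j}-1,\qquad a_{j+1}=e_j+a_j .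
\]
Then $|I_j|\,q_j=\kappa(j)$, and
\begin{equation}\label{eq:order}
1\le a_i\le e_i<a_{i+1}\le a_j\qquad(i<j).
\end{equation}
By \eqref{eq:P1}, $e_{j+1}\ge|I_{j+1}|>\kappa(j+1)\,2^{e_j}$, which is the growth found in Section~\ref{sec:toy}.

The levels $\ell\in\mathbb N$ are of three kinds: \emph{masked levels} $\ell_j+1,\dots,\ell_j+h(j)$ for $j\ge1$; \emph{storage levels} $\ell_j$ for $j\ge2$; and \emph{free levels}, all the others. The second condition in \eqref{eq:P1} makes these kinds disjoint. Among the levels up to $\ell_j$, exactly $\nu_j$ are not free. By \eqref{eq:P2}, $\ell_j\ge2\nu_j+j$, so at least $j$ of them are free, and there are infinitely many free levels. Figure~\ref{fig:levels} shows the arrangement.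

\begin{figure}[ht]
\centering
\begin{tikzpicture}[font=\small]
\draw[->] (0,1.9) -- (10.6,1.9) node[right] {levels};
\fill (3,1.9) circle (2pt) node[above=2pt] {$\ell_j$};
\draw[line width=2.5pt] (3.3,1.9) -- (4.3,1.9) node[midway,above=2pt] {$s_j$};
\fill (8,1.9) circle (2pt) node[above=2pt] {$\ell_{j+1}$};
\draw[line width=2.5pt] (8.3,1.9) -- (9.3,1.9) node[midway,above=2pt] {$s_{j+1}$};
\node[above=2pt] at (6.1,1.9) {free};
\draw[<->] (0,1.6) -- (3,1.6) node[midway,below] {$w_j$};
\draw[->] (0,0) -- (10.6,0) node[right] {times};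
\draw (0,0.08) -- (0,-0.08) node[below] {$0$};
\draw (1.4,0.08) -- (1.4,-0.08) node[below] {$e_{j-1}$};
\draw[line width=2.5pt] (2.3,0) node[below=2pt] {$a_j$} -- (6,0) node[midway,above=2pt] {$I_j$} node[below=2pt] {$e_j$};
\draw[line width=2.5pt] (7.3,0) node[below=2pt] {$a_{j+1}$} -- (10.2,0) node[midway,above=2pt] {$I_{j+1}$};
\end{tikzpicture}
\caption{Levels of the digits of a point (top) and times along its orbit (bottom), not to scale. Dots are storage levels and thick segments on top are masked levels. The word $w_j$ of the first $\ell_j$ digits uses only bits of time less than $a_j$; it is compared with the corresponding word of the $n$-th iterate for $n$ in the window $I_j$, and the outcome determines the masked digits $s_j$. All digits at levels below $\ell_{j+1}$, where $\ell_{j+1}>a_{j+1}$, are independent of the bits of time at least $a_j$.}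
\label{fig:levels}
\end{figure}

\subsection{Bits, storage and digits}

The map $T$ will be a shift $\sigma$ on a product space $\Omega$, transported to $X$ by a coding $\pi$. A point of $\Omega$ is a sequence $\omega=(\omega_i)_{i\ge0}$, where $\omega_i$ consists of
\begin{itemize}
\item \emph{free bits} $c_i^{(\ell)}\in\{0,1\}$, one for each free level $\ell$;
\item \emph{keys} $u_i^{(j)}\in\{0,1\}^{h(j)}$, one for each stage $j$;
\item \emph{coins} $\theta_i^{(b)}\in\{0,1\}^{h_b}$, one for each block $b$.
\end{itemize}
A bit of $\omega_i$ has \emph{time} $i$. Under the probability measure $P$ all bits are independent and fair. The space $\Omega$ is a countable product of two-point sets, and the shift $(\sigma\omega)_i=\omega_{i+1}$ is continuous and preserves $P$.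

The bits $c_0^{(\ell)}$ have a natural place at the free levels and the keys $u_0^{(j)}$ at the masked levels. Let $\mathfrak B$ be the set of the remaining bits: those of the coins $\theta_0^{(b)}$ and all bits of time at least $1$. Fix a bijection from the storage levels $\{\ell_k:k\ge2\}$ onto $\mathfrak B$ such that
\begin{itemize}
\item[(S1)] the bit assigned to $\ell_k$ has time less than $a_k$;
\item[(S2)] the bits of $\theta_0^{(b)}$, and the bits of $u_i^{(j)}$ with $i\ge1$ and $b(j)=b$, are assigned to levels $\ell_k$ with $b(k)>b$.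
\end{itemize}
To see that one exists, call a bit eligible for $k$ if assigning it to $\ell_k$ respects (S1) and (S2). Each bit is eligible for all large $k$, and each $k\ge2$ has infinitely many eligible bits, namely all $c_1^{(\ell)}$, since $a_k\ge2$. Enumerate $\mathfrak B$ and, for $k=2,3,\dots$ in turn, assign to $\ell_k$ the first unused eligible bit. If the $p$-th bit were never used, all large $k$ would receive one of the first $p-1$ bits, which is impossible.

We define the digits $\beta_\ell:\Omega\to\{0,1\}$ by recursion on $\ell$, as functions on all of $\Omega$. Write $w_j=(\beta_1,\dots,\beta_{\ell_j})$ and $s_j=(\beta_{\ell_j+1},\dots,\beta_{\ell_j+h(j)})$.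
\begin{itemize}
\item \emph{Free level $\ell$.} Put $\beta_\ell=c_0^{(\ell)}$.
\item \emph{Masked levels of stage $j$.} Let $\mathcal M_j(\omega)=\{n\in I_j:w_j(\sigma^n\omega)=w_j(\omega)\}$ be the set of matches. Let $n_j=\min\mathcal M_j$ if $\mathcal M_j\ne\emptyset$ and $n_j=0$ otherwise. Put
\[
s_j=\theta_0^{(b(j))}\oplus u_{n_j}^{(j)}\quad\text{if }n_j>0,\qquad s_j=u_0^{(j)}\quad\text{if }n_j=0 .
\]
\item \emph{Storage level $\ell_k$.} The digit $\beta_{\ell_k}$ is the bit assigned to $\ell_k$, with one exception: if that bit is the $r$-th bit of a key $u_n^{(j)}$ and $n=n_j(\omega)$, then $\beta_{\ell_k}$ is the $r$-th bit of $u_0^{(j)}$. By (S2) we have $j<k$, so $n_j$ is already defined.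
\end{itemize}

The recursion looks into the future of $\omega$, and everything that follows rests on knowing how far. Let $\mathcal S_j$ be the set of bits of time less than $a_j$, excluding the bits of all keys $u_i^{(k)}$ with $k\ge j$ and the free bits $c_0^{(\ell)}$ with $\ell>\ell_j$. Note that $\mathcal S_j\subseteq\mathcal S_{j+1}$.

\begin{lemma}\label{lem:depend}
For every $j\ge1$:
\begin{itemize}
\item[(a)] $w_j(\omega)$ is a function of finitely many bits from $\mathcal S_j$;
\item[(b)] for $n\ge1$, $w_j(\sigma^n\omega)$ is a function of finitely many bits with times in $[n,n+a_j)$, none of which belongs to a key $u^{(k)}_i$ with $k\ge j$;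
\item[(c)] $\mathcal M_j$, $n_j$ and $s_j$ are functions of finitely many bits from $\mathcal S_{j+1}$, none of which is a free bit $c_0^{(\ell)}$ with $\ell>\ell_j$.
\end{itemize}
\end{lemma}

\begin{proof}
For each $j$, (b) follows from (a), since $\sigma^n$ adds $n$ to the time of a bit and keeps its superscript. Also (a) and (b) give (c): the variables in (c) are functions of $w_j(\omega)$, of the words $w_j(\sigma^n\omega)$ with $n\in I_j$, which involve times in $[1,e_j+a_j)=[1,a_{j+1})$, and of $\theta_0^{(b(j))}$, $u_0^{(j)}$ and $u_n^{(j)}$ with $n\in I_j$.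

We prove (a) by induction. The word $w_1$ consists of the bits $c_0^{(\ell)}$ with $\ell\le\ell_1$, which have time $0<a_1$. Assume (a), hence (c), for all stages up to $j$. The word $w_{j+1}$ consists of $w_j$, $s_j$, bits $c_0^{(\ell)}$ with $\ell<\ell_{j+1}$, and the digit at the storage level $\ell_{j+1}$. The bit assigned to $\ell_{j+1}$ has time less than $a_{j+1}$ by (S1), and it is not a bit $c_0^{(\ell)}$. If it belongs to a key $u_i^{(k)}$, then $b(k)<b(j+1)$ by (S2), so $k\le j$. Thus it lies in $\mathcal S_{j+1}$. In the key case the digit may also depend on $n_k$ and $u_0^{(k)}$ with $k\le j$, which are functions of bits from $\mathcal S_{k+1}\subseteq\mathcal S_{j+1}$.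
\end{proof}

\subsection{The coding is an isomorphism}

\begin{lemma}\label{lem:coding}
The map $\pi:\Omega\to\{0,1\}^{\mathbb N}$, $\pi(\omega)=(\beta_\ell(\omega))_{\ell\ge1}$, is a homeomorphism, and under $P$ the digits $\beta_\ell$ are independent and fair.
\end{lemma}

\begin{proof}
The only bits that are ever combined or moved are keys of stage $j$ with times in $\{0\}\cup I_j$. So let $U_j=\big(u_0^{(j)},(u_n^{(j)})_{n\in I_j}\big)$, and call a bit \emph{inert} if it belongs to no $U_j$. The inert bits are the $c_0^{(\ell)}$ and the bits of $\mathfrak B$ outside the keys $u_n^{(j)}$, $n\in I_j$; each of them appears unchanged as the digit at its free or storage level. Let $D_j=\big(s_j,(d_n)_{n\in I_j}\big)$, where $d_n$ is the string of digits at the storage levels assigned to the bits of $u_n^{(j)}$. Up to a fixed reordering, $\omega=(\text{inert bits},U_1,U_2,\dots)$ and $\pi(\omega)=(\text{inert bits},D_1,D_2,\dots)$.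

By definition $D_j=f_{\theta,n_j}(U_j)$ with $\theta=\theta_0^{(b(j))}$, where $f_{\theta,0}$ is the identity and, for $n\in I_j$, $f_{\theta,n}$ sends $(u_0,(u_m)_m)$ to $(\theta\oplus u_n,(d_m)_m)$ with $d_n=u_0$ and $d_m=u_m$ for $m\ne n$. Each $f_{\theta,n}$ is a bijection of a finite set: from $(s,(d_m)_m)$ one recovers $u_0=d_n$, $u_n=s\oplus\theta$ and $u_m=d_m$.

The coin $\theta$ is inert. We claim that $n_j$ is a function of the inert bits and $D_1,\dots,D_{j-1}$. A digit of $w_j(\omega)$ is at a free level, and then inert; or it is part of $s_i$ with $i<j$, and then part of $D_i$; or it is at a storage level $\ell_k$ with $k\le j$. In the last case it is inert unless $\ell_k$ is assigned to a bit of some $u_n^{(i)}$ with $n\in I_i$, and then $b(i)<b(k)\le b(j)$ by (S2), so $i<j$ and the digit is part of $D_i$. For $n\in I_j$, the word $w_j(\sigma^n\omega)$ is a function of inert bits alone: by Lemma~\ref{lem:depend}(b) any key $u_m^{(i)}$ that it involves has $i<j$ and $m\ge n\ge a_j>e_i$, so $m\notin\{0\}\cup I_i$.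

Fix the inert bits. By the claim, $D_j$ is the image of $U_j$ under a bijection that is determined by $D_1,\dots,D_{j-1}$. So for any prescribed values of $D_1,D_2,\dots$ there is exactly one choice of $U_1$, then of $U_2$, and so on; hence $\pi$ is a bijection. For each $J$, the map $(U_1,\dots,U_J)\mapsto(D_1,\dots,D_J)$ is a bijection of a finite set and preserves the uniform distribution. Since the $U_j$ are uniform and independent of the inert bits, $(\text{inert bits},D_1,\dots,D_J)$ has the same law as $(\text{inert bits},U_1,\dots,U_J)$ for all $J$, and the digits are independent and fair. Finally, each digit depends on finitely many bits by Lemma~\ref{lem:depend}, so $\pi$ is a continuous bijection between compact Hausdorff spaces, and thus a homeomorphism.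
\end{proof}

By Lemmas~\ref{lem:geometry} and~\ref{lem:coding}, $\chi\circ\pi:\Omega\to X$ is a homeomorphism carrying $P$ to $\mu$. Define
\[
T=(\chi\circ\pi)\circ\sigma\circ(\chi\circ\pi)^{-1}.
\]
Then $T$ is continuous and preserves $\mu$. We identify $x$ with $\omega$, so that $T^nx$ corresponds to $\sigma^n\omega$, and an event $T^{-n}F$ is determined by $(\omega_i)_{i\ge n}$.

\section{Exponential mixing of $T$}\label{sec:mixing}

The word $w_j$ does not see times from $a_j$ on, but $s_j$ does, through $n_j$ and $u_{n_j}^{(j)}$. The difficulty is that the coin that should mask this dependence has already been used at the earlier stages of the same block, whose digits are part of $w_j$. As in fact (ii) of Section~\ref{sec:toy}, the earlier uses are themselves masked by keys whose times have passed.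

\begin{lemma}\label{lem:indep}
For every $j\ge1$, the word $(\beta_1,\dots,\beta_{\ell_{j+1}-1})$ is uniformly distributed and independent of $\omega_{\ge a_j}:=(\omega_i)_{i\ge a_j}$.
\end{lemma}

\begin{proof}
The word consists of $w_j$, $s_j$ and the free bits $c_0^{(\ell)}$ with $\ell_j+h(j)<\ell<\ell_{j+1}$. By Lemma~\ref{lem:depend}(a),(c) and $a_j\ge1$, the triple $(w_j,s_j,\omega_{\ge a_j})$ is a function of bits other than these free bits, which are therefore fair and independent of the triple. The word $w_j$ is uniform by Lemma~\ref{lem:coding} and independent of $\omega_{\ge a_j}$ by Lemma~\ref{lem:depend}(a). It remains to show that $s_j$ is uniform given $(w_j,\omega_{\ge a_j})$.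

Let $b=b(j)$ and $v\in\{0,1\}^{h_b}$. Let $\iota:\Omega\to\Omega$ add $v$ to $\theta_0^{(b)}$, to $u_0^{(j)}$, and to $u_m^{(i)}$ for all $i<j$ with $b(i)=b$ and all $m\in I_i$; call these strings \emph{affected}. Acting on all $m\in I_i$, and not only on $m=n_i$, makes $\iota$ a fixed translation, which preserves $P$. The affected strings have time $0$ or time at most $e_i<a_j$, so $\iota$ fixes $\omega_{\ge a_j}$. We show that $w_j\circ\iota=w_j$ and $s_j\circ\iota=s_j\oplus v$.

\emph{Step 1: for $i\le j$ and $n\in I_i$, the word $w_i(\sigma^n\omega)$ is unchanged.} By Lemma~\ref{lem:depend}(b) it involves only times at least $n\ge a_i\ge1$, and only keys of stages $i'<i$. An affected string of positive time and stage $i'<i$ has time at most $e_{i'}<a_i$, by \eqref{eq:order}. So no affected string is involved.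

\emph{Step 2: $\beta_\ell$ is unchanged for $\ell\le\ell_j$.} We use induction on $\ell$. Free bits are not affected. At the masked levels of a stage $i<j$, the time $n_i$ is unchanged by the induction hypothesis and Step 1. If $b(i)<b$, then neither $\theta_0^{(b(i))}$ nor any key of stage $i$ is affected. If $b(i)=b$ and $n_i>0$, then both summands of $s_i=\theta_0^{(b)}\oplus u_{n_i}^{(i)}$ change by $v$. If $b(i)=b$ and $n_i=0$, then $s_i=u_0^{(i)}$ is not affected, as $i\ne j$. At a storage level $\ell_k$ with $k\le j$, the assigned bit is not affected, because by (S2) the affected bits of $\mathfrak B$ are assigned to blocks after $b$. If the assigned bit belongs to a key of stage $j'$, then $b(j')<b(k)\le b$, so the possible replacement $u_0^{(j')}$ is not affected; and $n_{j'}$, which decides on the replacement, is unchanged by the induction hypothesis and Step 1, since $\ell_{j'}<\ell_k$.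

\emph{Step 3: stage $j$.} By Steps 1 and 2, $n_j$ is unchanged. If $n_j>0$, then $\theta_0^{(b)}$ changes by $v$ and $u_{n_j}^{(j)}$ is not affected. If $n_j=0$, then $s_j=u_0^{(j)}$ changes by $v$.

Consequently, for every event $G$ determined by $(w_j,\omega_{\ge a_j})$ and every $y\in\{0,1\}^{h_b}$, we have $P(G\cap\{s_j=y\})=P(G\cap\{s_j=y\oplus v\})$. As $v$ is arbitrary, these $2^{h_b}$ probabilities are equal, and each is $2^{-h_b}P(G)$.
\end{proof}

Condition (S2) for the coin cannot be omitted here: if $\theta_0^{(b)}$ could be read from $w_j$, then on $\{n_j>0\}$ the string $s_j$ would be determined by $w_j$ and $\omega_{\ge a_j}$.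

\begin{proposition}\label{prop:mixing}
For every $n\ge1$, the word $(\beta_1,\dots,\beta_n)$ is uniform and independent of $(\omega_i)_{i\ge n}$. Hence $\phi(n)\le2^{1-n}$ for the collection of all balls of $\mathbb R^d$ intersected with $X$.
\end{proposition}

\begin{proof}
Since $a_1=1$ and $a_j\to\infty$, there is $j$ with $a_j\le n<a_{j+1}$. By the first condition in \eqref{eq:P1}, $n<a_{j+1}\le\ell_{j+1}-1$, so Lemma~\ref{lem:indep} gives the first statement. The second follows from Lemma~\ref{lem:criterion}.
\end{proof}

\section{Counting returns: proof of Theorem~\ref{thm:counter}}\label{sec:count}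

\subsection{The radii}

We choose $\psi$ so that a return at a time in $I_j$ means agreement through the masked levels of stage $j$. Put
\[
\psi(t)=\tfrac32\,4^{-(\ell_j+h(j))}\quad\text{for }e_{j-1}<t\le e_j,\qquad\psi(t)=\psi(1)\quad\text{for }t\le0 .
\]
This function is positive, non-increasing and tends to $0$. By Lemma~\ref{lem:geometry}, for $e_{j-1}<n\le e_j$ we have $\mu(B(x,\psi(n)))=q_j2^{-h(j)}$ for every $x\in X$, so $\Psi(N,x)=\Psi(N)$ does not depend on $x$, and $T^nx\in B(x,\psi(n))$ is the event
\[
E_n=\{w_j(\sigma^n\omega)=w_j(\omega)\}\cap\{s_j(\sigma^n\omega)=s_j(\omega)\}.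
\]
For $n\in I_j$, Lemma~\ref{lem:indep} gives $P(E_n)=q_j2^{-h(j)}$ exactly. The failure of \eqref{eq:claim} is thus entirely due to correlations.

The times $n$ with $e_{j-1}<n<a_j$, fewer than $a_j$ for each $j$, lie in no window; call them \emph{transitional}. They are negligible. By \eqref{eq:P2}, $\sum_ja_jq_j\le\frac12$, which bounds their total contribution to $\Psi$. For such $n$ let $n'=\min(n,\ell_j+h(j))$. On $E_n$ the first $n'$ digits of $\omega$ equal those of $\sigma^n\omega$, so Proposition~\ref{prop:mixing} gives $P(E_n)\le2^{-n'}\le2^{-n}+q_j$. The sum over all transitional $n$ is at most $\sum_n2^{-n}+\sum_ja_jq_j<\infty$, and by the first Borel--Cantelli lemma almost surely only finitely many of these $E_n$ occur.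

\subsection{One stage}

Fix $j$ and write $\theta=\theta_0^{(b(j))}$, $\kappa=\kappa(j)$. For $n\ge1$ let $A_n=\{w_j(\sigma^n\omega)=w_j(\omega)\}$. Let $M_j=|\mathcal M_j|=\sum_{n\in I_j}\mathbf 1_{A_n}$ be the number of matches and $\rho_j=\sum_{n\in I_j}\mathbf 1_{E_n}\le M_j$ the number of returns in the window. The picture of Section~\ref{sec:toy} can break down in two ways: there may be two matches, or the matching iterate may have a match of its own. Both are counted by
\[
B_j=\sum_{\substack{n,n'\in I_j\\ n\ne n'}}\mathbf 1_{A_n\cap A_{n'}}+\sum_{n,n'\in I_j}\mathbf 1_{A_n\cap A_{n+n'}} ,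
\]
where the first sum equals $M_j(M_j-1)$.

\begin{lemma}\label{lem:stage}
For every $j\ge1$:
\begin{itemize}
\item[(a)] $\big|\rho_j-M_j\mathbf 1_{\{\theta=0\}}\big|\le B_j$ everywhere on $\Omega$;
\item[(b)] $\mathbb EM_j=\kappa$, $\ \mathbb EB_j\le3\kappa^2$, $\ \operatorname{Var}M_j\le2\kappa$;
\item[(c)] $\operatorname{Cov}(M_i,M_j)=0$ for $i<j$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Both $\rho_j$ and $M_j\mathbf 1_{\{\theta=0\}}$ lie in $[0,M_j]$, so it suffices to treat the case $B_j<M_j$. If $M_j\ge2$, then $B_j\ge M_j(M_j-1)\ge M_j$. So $M_j=1$ and $B_j=0$; let $n=n_j$ be the match. If $n'\in\mathcal M_j(\sigma^n\omega)$, then $w_j(\sigma^{n+n'}\omega)=w_j(\sigma^n\omega)=w_j(\omega)$, so $A_n\cap A_{n+n'}$ occurs, contradicting $B_j=0$. Hence $\mathcal M_j(\sigma^n\omega)=\emptyset$ and $s_j(\sigma^n\omega)=u_n^{(j)}$, while $s_j(\omega)=\theta\oplus u_n^{(j)}$. So $E_n$ occurs if and only if $\theta=0$, and $\rho_j=\mathbf 1_{\{\theta=0\}}$.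

(b) Let $\mathcal F$ be the $\sigma$-algebra generated by $(\omega_i)_{i<a_j}$. By Lemma~\ref{lem:depend}, $w_j(\omega)$ is $\mathcal F$-measurable, and for $n\ge a_j$ the word $w_j(\sigma^n\omega)$ is a function of $(\omega_i)_{n\le i<n+a_j}$, hence independent of $\mathcal F$; it is uniform on $\{0,1\}^{\ell_j}$ by Lemma~\ref{lem:coding} and shift invariance. So $P(A_n\mid\mathcal F)=q_j$ for $n\ge a_j$, and
\begin{equation}\label{eq:condM}
\mathbb E[M_j\mid\mathcal F]=|I_j|\,q_j=\kappa .
\end{equation}
Let $n,n'\ge a_j$. If $|n-n'|\ge a_j$, the two words depend on disjoint sets of times, and $P(A_n\cap A_{n'})=q_j^2$. If $0<|n-n'|<a_j$, the words may be dependent through their masked and storage digits, so we compare only the $\ell_j-\nu_j$ free levels: $A_n\cap A_{n'}$ forces $c_n^{(\ell)}=c_{n'}^{(\ell)}=c_0^{(\ell)}$ for these $\ell$, and therefore $P(A_n\cap A_{n'})\le4^{-(\ell_j-\nu_j)}=q_j^24^{\nu_j}$. The first sum in $B_j$ has at most $2a_j|I_j|$ terms of this second kind; the second sum has none, since there the two times differ by $n'\ge a_j$. With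 \eqref{eq:P2},
\[
\mathbb EB_j\le|I_j|^2q_j^2+2a_j|I_j|\,q_j^24^{\nu_j}+|I_j|^2q_j^2=2\kappa^2+2\kappa\cdot a_j4^{\nu_j}q_j\le2\kappa^2+2^{-j}\kappa^2\le3\kappa^2 .
\]
Finally $\operatorname{Var}M_j\le\mathbb EM_j^2\le\mathbb EM_j+\mathbb EB_j\le\kappa+3\kappa^2\le2\kappa$, as $\kappa\le\frac18$.

(c) By Lemma~\ref{lem:depend}(c), $M_i$ depends only on times less than $a_{i+1}\le a_j$, so it is $\mathcal F$-measurable, and \eqref{eq:condM} gives $\mathbb E[M_iM_j]=\kappa\,\mathbb EM_i=\mathbb EM_i\,\mathbb EM_j$.
\end{proof}

\subsection{One block, and the end of the proof}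

Let $\mathsf M_b,\mathsf B_b,\mathsf R_b$ be the sums of $M_j,B_j,\rho_j$ over $j\in\mathcal J_b$, and let
\[
\Psi_b=\sum_{j\in\mathcal J_b}|I_j|\,q_j2^{-h_b}=2^{-h_b}L_b\ge\frac{L_b}{b+1}
\]
be the contribution of the windows of block $b$ to $\Psi$. All stages of the block share the coin $\theta_0^{(b)}$, and $K_b\kappa_b=L_b$, so Lemma~\ref{lem:stage} gives
\[
\big|\mathsf R_b-\mathsf M_b\mathbf 1_{\{\theta_0^{(b)}=0\}}\big|\le\mathsf B_b,\qquad\mathbb E\mathsf M_b=L_b,\qquad\mathbb E\mathsf B_b\le3\kappa_bL_b,\qquad\operatorname{Var}\mathsf M_b\le2L_b .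
\]
By the inequalities of Markov and Chebyshev,
\[
P\big(\mathsf B_b>2^{-b}\Psi_b\big)\le3\kappa_b2^b(b+1)=3(b+1)4^{-b},\qquad P\big(|\mathsf M_b-L_b|>\tfrac12L_b\big)\le\frac8{L_b}.
\]
Both bounds are summable. So almost surely, for all large $b$,
\begin{equation}\label{eq:block}
\mathsf B_b\le2^{-b}\Psi_b,\qquad\tfrac12L_b\le\mathsf M_b\le\tfrac32L_b .
\end{equation}

Let $\bar e_b$ be the time $e_j$ for the last stage $j$ of block $b$. Consecutive $L_b$ at least double, so $\sum_{b'<b}L_{b'}\le2\cdot2^{(b-1)^2}\le2^{2-2b}(b+1)\Psi_b=o(\Psi_b)$. Earlier blocks contribute $\Psi_{b'}\le L_{b'}$ to $\Psi$ and, by \eqref{eq:block}, $\mathsf R_{b'}\le\mathsf M_{b'}\le\frac32L_{b'}$ to $R$ for all but finitely many $b'$; transitional times contribute $O(1)$ to both. Since $\Psi_b\to\infty$, almost surely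
\[
\Psi(\bar e_b)=(1+o(1))\Psi_b,\qquad R(\bar e_b,x)=\mathsf R_b+o(\Psi_b).
\]
The coins $\theta_0^{(b)}$, $b\ge1$, are independent, with $P(\theta_0^{(b)}\ne0)\ge\frac12$ and $P(\theta_0^{(b)}=0)=2^{-h_b}\ge\frac1{b+1}$. By the second Borel--Cantelli lemma (independent events whose probabilities have divergent sum occur infinitely often), almost surely each alternative occurs for infinitely many $b$. If $\theta_0^{(b)}\ne0$, then $\mathsf R_b\le\mathsf B_b\le2^{-b}\Psi_b$, and along these $b$ the ratio $R(\bar e_b,x)/\Psi(\bar e_b)$ tends to $0$. If $\theta_0^{(b)}=0$, then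
\[
\mathsf R_b\ge\mathsf M_b-\mathsf B_b\ge\tfrac12L_b-2^{-b}\Psi_b=\big(2^{h_b-1}-2^{-b}\big)\Psi_b ,
\]
and along these $b$ the ratio tends to $\infty$, because $h_b\to\infty$. Finally $\psi(n)^{1/2}=(3/2)^{1/2}\mu(B(x,\psi(n)))$, so $\Psi(N)\to\infty$ gives $\sum\psi(n)^{1/2}=\infty$. Together with Lemma~\ref{lem:geometry} and Proposition~\ref{prop:mixing}, this proves Theorem~\ref{thm:counter}. \qed

\section{The upper bound: proof of Theorem~\ref{thm:upper}}\label{sec:upper}

We return to the standard setting with $\tau>0$. The set $X$ is bounded, since $c^{-1}r^\tau\le1$ for all finite $r\le\operatorname{diam}X$, and $\operatorname{diam}X>0$, since $\dim_{\mathrm H}X>0$.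

\subsection{Hypothesis (H) on the line}

In $\mathbb R$ an intersection of two balls is an interval, but its midpoint need not lie in $X$, so it need not belong to $\mathcal C$. We write it as a difference of half-lines instead.

\begin{lemma}\label{lem:line}
If $d=1$, then {\rm(H)} holds.
\end{lemma}

\begin{proof}
Say that $E\in\mathcal B$ has \emph{defect} at most $\delta$ at time $n$ if $|\mu(E\cap T^{-n}F)-\mu(E)\mu(F)|\le\delta\mu(F)$ for all $F\in\mathcal B$. Sets in $\mathcal C$ have defect at most $\phi(n)$. Let $\alpha=\inf X$ and $b>\alpha$. Choose $z\in X$ with $z<(\alpha+b)/2$. Then $z<b$ and $2z-b<\alpha$, so $X\cap(-\infty,b)=X\cap(2z-b,b)=X\cap B(z,b-z)\in\mathcal C$. For $b\le\alpha$ the set $X\cap(-\infty,b)$ is empty. So these sets have defect at most $\phi(n)$, and so do the sets $X\cap(-\infty,a]=\bigcap_kX\cap(-\infty,a+\frac1k)$, by continuity of measure along decreasing sequences. A nonempty intersection of two balls is an interval $(a,b)$ with $a<b$, and $X\cap(a,b)$ is $X\cap(-\infty,b)$ minus its subset $X\cap(-\infty,a]$. Its defect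 is at most $2\phi(n)\le2C\gamma^n$.
\end{proof}

From now on we assume (H), in any dimension. Taking for $E'$ a ball of radius greater than $\operatorname{diam}X$ gives the bound of (H) for a single ball $E$. The letter $C$ denotes constants that depend only on $c,\tau,C_0,\gamma$.

\subsection{Balls whose centers depend on the future}

In a return event the ball that must contain $x$ is centered at $T^nx$, so it is not a fixed set. The factor $\mu(F)$ in the error of (H) allows us to cut $X$ into arbitrarily many small sets $F$, on each of which the center is almost constant, and to add the errors without loss.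

\begin{lemma}\label{lem:moving}
Let $z_1,z_2:X\to X$ be Borel maps, $r_1,r_2\ge0$ and $n\ge1$. Then
\[
\Big|\mu\big\{x:|x-z_k(T^nx)|<r_k,\ k=1,2\big\}-\int\mu\big(B(z_1(y),r_1)\cap B(z_2(y),r_2)\big)\,d\mu(y)\Big|\le C_0\gamma^n .
\]
\end{lemma}

\begin{proof}
If $r_1r_2=0$ both terms vanish, so let $r_1,r_2>0$. Suppose first that $z_1,z_2$ take countably many values, and let $(F_p)$ be the partition of $X$ into Borel sets on which $(z_1,z_2)$ is constant, equal to $(\zeta_1^p,\zeta_2^p)$. With $H_p=B(\zeta_1^p,r_1)\cap B(\zeta_2^p,r_2)$, the first term is $\sum_p\mu(H_p\cap T^{-n}F_p)$ and the integral is $\sum_p\mu(H_p)\mu(F_p)$. By (H) they differ by at most $C_0\gamma^n\sum_p\mu(F_p)=C_0\gamma^n$.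

In general, fix a dense sequence in $X$, and for $\delta<\min(r_1,r_2)$ let $z_k^\delta(y)$ be its first term within distance less than $\delta$ of $z_k(y)$. This map is Borel and countably valued, so the bound holds for the centers $z_k^\delta$ and the radii $r_k-\delta$. Fix $x,y\in X$. If $|x-z_k(y)|\ge r_k$, then $|x-z_k^\delta(y)|>r_k-\delta$. If $|x-z_k(y)|<r_k$, then $|x-z_k^\delta(y)|<|x-z_k(y)|+\delta<r_k-\delta$ for small $\delta$. So the indicator of $|x-z_k^\delta(y)|<r_k-\delta$ converges to that of $|x-z_k(y)|<r_k$ for all $(x,y)$. Dominated convergence along $\delta=2^{-p}$, applied to $y=T^nx$ in the first term and to $\mu\times\mu$ in the second, gives the bound.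
\end{proof}

Taking $z_1(y)=z_2(y)=y$, $r_1=r$ and $r_2>\operatorname{diam}X$, we obtain
\begin{equation}\label{eq:single}
\mu\{x:|T^nx-x|<r\}\le\int\mu(B(y,r))\,d\mu(y)+C_0\gamma^n .
\end{equation}

\subsection{Discarding very small radii}

The errors $\gamma^n$ must be compared with $\psi(n)^\tau$, which may be much smaller. Such $n$ do not matter. Put $C_1=\max\big(1,4/\log(1/\gamma)\big)$, so that $\gamma^{C_1/2}\le e^{-2}$, and fix an integer $t_0\ge1$ such that
\begin{equation}\label{eq:t0}
\psi(n)\le\min(1,\operatorname{diam}X)\ \ (n>t_0),\qquad\lfloor\exp(t/C_1)\rfloor\ge C_1(t+1)\ \ (t\ge t_0).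
\end{equation}
Let $r_n=\psi(n)$ if $n>t_0$ and $\psi(n)^\tau\ge n^{-2}$, and $r_n=0$ otherwise. Put
\[
f_n=r_n^\tau\in\{0\}\cup[n^{-2},1],\qquad\Phi(t)=\sum_{n\le t}f_n,\qquad E_n=\{x:|T^nx-x|<r_n\},
\]
\[
g_n(x)=\mu(B(x,r_n)),\qquad D_n=\mathbf 1_{E_n}-g_n,\qquad S(A)=\sum_{n\in A}D_n .
\]
Then $c^{-1}f_n\le g_n\le cf_n$, and $D_n=0$ if $f_n=0$. For the discarded $n>t_0$ we have $\mu(B(y,\psi(n)))\le cn^{-2}$, so by \eqref{eq:single} the events $\{|T^nx-x|<\psi(n)\}$ have summable measures, and almost every $x$ lies in only finitely many of them. Hence, for almost every $x$ and some constant $A_0$,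
\begin{equation}\label{eq:reduce}
R(N,x)-\Psi(N,x)=S([1,N])+O(1),\qquad0\le\Phi_0-\Phi\le A_0,\qquad\Phi(N)\le c\,\Psi(N,x).
\end{equation}
In particular $\Phi(N)\to\infty$.

\subsection{Covariances and groups}

\begin{lemma}\label{lem:cov}
For $m<n$, $\ \int D_n^2\,d\mu\le Cf_n\ $ and $\ \big|\int D_mD_n\,d\mu\big|\le C\big(\gamma^m+\gamma^{n-m}f_n\big)$.
\end{lemma}

\begin{proof}
We may assume $r_n>0$ and, in the second bound, $r_m>0$. Since $|D_n|\le1$, \eqref{eq:single} gives $\int D_n^2\le\mu(E_n)+\int g_n\le2cf_n+C_0\gamma^n\le Cf_n$, because $\gamma^n\le Cn^{-2}\le Cf_n$.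

We show that each term in $\int D_mD_n=\mu(E_m\cap E_n)-\int\mathbf 1_{E_m}g_n-\int\mathbf 1_{E_n}g_m+\int g_mg_n$ is close to $\int g_mg_n$. Since $T^nx=T^{n-m}(T^mx)$, Lemma~\ref{lem:moving} at time $m$, with $z_1(y)=y$, $z_2(y)=T^{n-m}y$ and radii $r_m,r_n$, and then Fubini's theorem give
\[
\mu(E_m\cap E_n)=\iint\mathbf 1_{\{|y-x|<r_m\}}\mathbf 1_{\{|T^{n-m}y-x|<r_n\}}\,d\mu(y)\,d\mu(x)+O(\gamma^m).
\]
For fixed $x$ the inner integral is $\mu\big(B(x,r_m)\cap T^{-(n-m)}B(x,r_n)\big)$, a fixed-center quantity as in \eqref{eq:fixed}, equal to $g_m(x)g_n(x)+O(\gamma^{n-m}g_n(x))$. So $\mu(E_m\cap E_n)=\int g_mg_n+O(\gamma^m+\gamma^{n-m}f_n)$. Next write $g_n(x)=\int\mathbf 1_{\{|x-z|<r_n\}}\,d\mu(z)$ and apply Lemma~\ref{lem:moving} at time $m$ with $z_1(y)=y$ and the constant map $z_2=z$: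
\[
\int\mathbf 1_{E_m}g_n\,d\mu=\iint\mu\big(B(y,r_m)\cap B(z,r_n)\big)\,d\mu(y)\,d\mu(z)+O(\gamma^m)=\int g_mg_n\,d\mu+O(\gamma^m),
\]
where the last step is Fubini's theorem for $\mathbf 1_{\{|x-y|<r_m\}}\mathbf 1_{\{|x-z|<r_n\}}$. Exchanging the roles of $m$ and $n$ gives $\int\mathbf 1_{E_n}g_m=\int g_mg_n+O(\gamma^n)$, and $\gamma^n\le\gamma^m$. The four main terms cancel.
\end{proof}

Summed over $n\le N$, the term $\gamma^m$ gives $N\gamma^m$, which is useless when $N$ is far beyond $m$. We therefore only compare times that are exponentially close. Let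
\[
t_{i+1}=\lfloor\exp(t_i/C_1)\rfloor,\qquad G_i=(t_i,t_{i+1}]\cap\mathbb N\qquad(i\ge0).
\]
By \eqref{eq:t0}, $t_{i+1}\ge C_1(t_i+1)>t_i$, so the groups $G_i$ partition $(t_0,\infty)\cap\mathbb N$, and
\begin{equation}\label{eq:twostep}
t_{i+2}\ge\lfloor e^{t_i+1}\rfloor\ge e^{t_i}.
\end{equation}
Hence $\log^*t_{2k}\ge k$. If $G_i$ meets $[1,N]$, then $t_i<N$, so $\lfloor i/2\rfloor\le\log^*N$; at most $2\log^*N+2$ groups meet $[1,N]$.

Let $m<n$ lie in the same group $G_i$, with $f_n>0$. Then $C_1\log n\le t_i<m$, so $\gamma^{m/2}\le\gamma^{(C_1/2)\log n}\le n^{-2}\le f_n$ and $\gamma^m\le\gamma^{m/2}f_n$. Lemma~\ref{lem:cov} now gives, for every interval $A\subseteq G_i$,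
\begin{equation}\label{eq:variance}
\int S(A)^2\,d\mu\le C\sum_{n\in A}f_n+2C\sum_{n\in A}f_n\sum_{m<n}\big(\gamma^{m/2}+\gamma^{n-m}\big)\le C_2\sum_{n\in A}f_n ,
\end{equation}
with $C_2$ independent of $A$ and $i$, since both geometric series converge.

\subsection{A maximal estimate, uniform over the groups}

We pass from \eqref{eq:variance} to an almost-everywhere bound by decomposing $[1,N]$ into intervals on which $\Phi$ increases by powers of $2$. The point is to include all groups in one sum of squares, so that the exceptional null set and the threshold are the same for all $i$. Fix $\varepsilon>0$ and put $\Lambda(v)=v^{1/2}\log^{3/2+\varepsilon}v$ for $v\ge1$.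

\begin{lemma}\label{lem:dyadic}
On a probability space let $E_n$ be events and $g_n$ measurable functions with $0\le g_n\le cf_n$, where $f_n\in[0,1]$ are constants and $\Phi(N)=\sum_{n\le N}f_n\to\infty$. Let $S(A)=\sum_{n\in A}(\mathbf 1_{E_n}-g_n)$. Let $(G_i)$ be pairwise disjoint intervals of $\mathbb N$, and suppose $\int S(A)^2\,d\mu\le C_2\sum_{n\in A}f_n$ for every finite interval $A$ contained in some $G_i$. Then there is a constant $C_3$, and for almost every $x$ a number $v_0=v_0(x)\ge3$, such that
\[
\big|S(G_i\cap[1,N])\big|\le C_3\,\Lambda(\Phi(N))\qquad\text{for all }i\text{ and all }N\text{ with }\Phi(N)\ge v_0 .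
\]
\end{lemma}

\begin{proof}
Let $N_0=0$ and $N_v=\min\{N:\Phi(N)\ge v\}$ for integers $v\ge1$. As $f_n\le1$, we have $v\le\Phi(N_v)<v+1$, and so $N_0<N_1<\cdots$. For $k\ge1$ let
\[
Y_k=\sum_i\ \sum_{s=0}^{k-1}\ \sum_{u=0}^{2^{k-s}-1}S\big(G_i\cap(N_{u2^s},N_{(u+1)2^s}]\big)^2 .
\]
For fixed $s$, the intervals in this sum are pairwise disjoint subsets of $(0,N_{2^k}]$ as $i$ and $u$ vary, so $\int Y_k\,d\mu\le C_2\,k\,\Phi(N_{2^k})\le C_2k(2^k+1)$. Therefore $\sum_k2^{-k}k^{-2-2\varepsilon}Y_k$ has finite integral and converges almost everywhere: for almost every $x$ there is $k_0$ with $Y_k\le2^kk^{2+2\varepsilon}$ for all $k\ge k_0$.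

Let $1\le v<2^k$ with $k\ge k_0$, and write $v=2^{s_1}+\dots+2^{s_p}$ with $k>s_1>\dots>s_p\ge0$, so $p\le k$. With $v_0'=0$ and $v_q'=2^{s_1}+\dots+2^{s_q}$, the number $v'_{q-1}$ is a multiple of $2^{s_q}$, so $(0,N_v]$ is the disjoint union of the $p$ intervals $(N_{v'_{q-1}},N_{v'_q}]$, each of which appears in $Y_k$. By the Cauchy--Schwarz inequality, for every $i$,
\begin{equation}\label{eq:atNv}
\big|S(G_i\cap(0,N_v])\big|\le(kY_k)^{1/2}\le2^{k/2}k^{3/2+\varepsilon}.
\end{equation}

Let $v_0=\max(3,2^{k_0})$, let $\Phi(N)\ge v_0$, and let $v=\lfloor\Phi(N)\rfloor$, so that $N_v\le N<N_{v+1}$. Take $k$ minimal with $v+1<2^k$. Then $k\ge k_0$, $2^k\le2(v+1)\le3\Phi(N)$, and $k\le\log_2(3\Phi(N))\le3\log\Phi(N)$. Write $S(G_i\cap[1,N])=H(N)-\Gamma(N)$, where $H$ and $\Gamma$ are the sums of $\mathbf 1_{E_n}$ and of $g_n$ over $G_i\cap[1,N]$. Both are non-decreasing, and $\Gamma(N_{v+1})-\Gamma(N_v)\le c\,(\Phi(N_{v+1})-\Phi(N_v))\le2c$. Hence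
\[
H(N_v)-\Gamma(N_v)-2c\le H(N)-\Gamma(N)\le H(N_{v+1})-\Gamma(N_{v+1})+2c ,
\]
and \eqref{eq:atNv} for $v$ and $v+1$ gives the bound with $C_3=3^{2+\varepsilon}+2c$, since $\Lambda(\Phi(N))\ge1$.
\end{proof}

\begin{remark}\label{rem:fixed}
For a fixed center $z$ take $E_n=T^{-n}B_n$, $f_n=g_n=\mu(B_n)$, $c=1$ and the single group $\mathbb N$. By \eqref{eq:fixed} the hypothesis holds with $C_2=1+2\sum_k\phi(k)$, and the lemma gives the fixed-center analogue of \eqref{eq:claim} stated in Section~\ref{sec:intro}.
\end{remark}

\subsection{Adding up the groups}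

By \eqref{eq:variance}, Lemma~\ref{lem:dyadic} applies to our $E_n,g_n,f_n,G_i$. Fix $x$ outside the null sets of \eqref{eq:reduce} and of the lemma. Let $N\in G_i$ with $\Phi(N)\ge v_0$. Since $D_n=0$ for $n\le t_0$,
\[
S([1,N])=\sum_{i'<i}S(G_{i'})+S(G_i\cap[1,N]),\qquad S(G_{i'})=S(G_{i'}\cap[1,t_{i'+1}]).
\]
As $\Phi(t_p)\to\infty$, there is $p_0\ge1$ with $\Phi(t_p)\ge v_0$ for $p\ge p_0$; we may enlarge $p_0$ below. The groups with $i'+1<p_0$ contribute $O(1)$, and Lemma~\ref{lem:dyadic} bounds the others:
\begin{equation}\label{eq:sumgroups}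
|S([1,N])|\le O(1)+C_3\sum_{p=p_0}^{i}\Lambda(\Phi(t_p))+C_3\Lambda(\Phi(N)).
\end{equation}

(a) The function $\Lambda$ is increasing and $t_p\le t_i<N$, so each $\Lambda$-term in \eqref{eq:sumgroups} is at most $C_3\Lambda(\Phi(N))$. Their number is at most $i+1\le2\log^*N+2$.

(b) Assume the growth condition. By \eqref{eq:twostep} and \eqref{eq:reduce}, for large $p$,
\[
\Phi(t_{p+2})\ge\Phi_0(e^{t_p})-A_0\ge(1+\eta)\Phi_0(t_p)-A_0\ge(1+\eta)\Phi(t_p)-A_0\ge\big(1+\tfrac\eta2\big)\Phi(t_p),
\]
the last step once $\Phi(t_p)\ge2A_0/\eta$. Enlarge $p_0$ so that this holds for $p\ge p_0$. Then $\Phi(t_p)\le(1+\frac\eta2)^{-\lfloor(i-p)/2\rfloor}\Phi(N)$ for $p_0\le p\le i$. Since $\Lambda(v')\le(v'/v)^{1/2}\Lambda(v)$ for $1\le v'\le v$,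
\[
\sum_{p=p_0}^i\Lambda(\Phi(t_p))\le2\sum_{k\ge0}\big(1+\tfrac\eta2\big)^{-k/2}\,\Lambda(\Phi(N)).
\]

So $|S([1,N])|$ is $O\big((1+\log^*N)\Lambda(\Phi(N))\big)$ in case (a) and $O\big(\Lambda(\Phi(N))\big)$ in case (b). By \eqref{eq:reduce}, $\Lambda(\Phi(N))\le\Lambda(c\Psi)\le c^{1/2}2^{3/2+\varepsilon}\Lambda(\Psi)$ once $\Psi=\Psi(N,x)\ge c$, and $R-\Psi=S([1,N])+O(1)$. With Lemma~\ref{lem:line}, this proves Theorem~\ref{thm:upper}. \qed

\begin{remark}
The hypotheses enter as follows. Mixing for two balls is used only through Lemma~\ref{lem:moving}, in the three applications in Lemma~\ref{lem:cov}; everywhere else one ball suffices. Ahlfors regularity makes $g_n(x)$ comparable to the constant $f_n$, so that the cutting times $N_v$ in Lemma~\ref{lem:dyadic} do not depend on $x$ and the final bound can be stated in terms of $\Psi(N,x)$. The condition $\psi\to0$ gives the first part of \eqref{eq:t0}, and the divergence of $\sum\psi(n)^\tau$ makes the $N_v$ finite. The proof does not compare different groups at all, and in \eqref{eq:sumgroups} it adds their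 errors in absolute value; in the example of Theorem~\ref{thm:counter}, which satisfies (H), these errors are tied together by a common coin.
\end{remark}

\begin{thebibliography}{9}

\bibitem{HLV}
Junjie Huang, Bing Li and Sanju Velani,
\emph{Exponential mixing for Gibbs measures on self-conformal sets and applications},
arXiv:2504.00632 (2025).

\end{thebibliography}
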